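# Heisenberg actions on the plane whose center is a translation

## 1. Directions in which a point never sinks

Write $P=\mathbb R^2$, $h(x,y)=(x+1,y)$, and let $A=P/\langle h\rangle$ be the annulus. The *height* $y$ is well defined on $A$. The annulus has two ends, $S$ (where $y\to-\infty$) and $N$ (where $y\to+\infty$), and every homeomorphism of $A$ either fixes both or exchanges them. If a homeomorphism $\gamma$ fixes both ends, then it maps sets of height bounded above to sets of height bounded above: given $c$, some $M'$ satisfies $\gamma^{-1}(\{y>M'\})\subset\{y>c\}$, so $\gamma(\{y\le c\})\subset\{y\le M'\}$. The same holds for "bounded below". We use this constantly.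

Let $f,g$ be homeomorphisms of $P$ which commute with $h$ and satisfy
$$[f,g]=fgf^{-1}g^{-1}=h^d,\qquad d\neq 0 .$$
They induce *commuting* homeomorphisms $F,G$ of $A$. So $\mathbb Z^2$ acts on $A$: the vector $\gamma=(a,b)$ acts by $F^aG^b$, and we write $\gamma x$ for the image of $x$. The group law of $\mathbb Z^2$ is written additively, so $\gamma(\gamma' x)=(\gamma+\gamma')x$. For a fixed $T\in\mathbb Z^2$ we also write $T^nx$ for $(nT)x$. The *generators* are $f^{\pm1},g^{\pm1}$ (on $P$) or $F^{\pm1},G^{\pm1}$ (on $A$); they correspond to $\pm e_1,\pm e_2\in\mathbb Z^2$.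

Assume that $F$ and $G$ fix both ends. Choose, once and for all, $\kappa>0$ with $s(\{y\le 0\})\subset\{y<\kappa\}$ for all four generators $s$, and put
$$D=\{y<0\}\subset A,\qquad K=\{0\le y\le\kappa\}\subset A .$$
The set $K$ is compact, and
$$s(D)\subset D\cup K\quad\text{for every generator } s. \tag{1}$$

**Definition.** A unit vector $\nu\in S^1\subset\mathbb R^2$ is *good* if there is $x\in K$, called a *witness* for $\nu$, such that $\gamma x\notin D$ for all $\gamma\in\mathbb Z^2$ with $\langle\nu,\gamma\rangle>0$. The set of good directions is $\mathcal N$.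

So a witness never sinks into $D$ under a whole half-plane of group elements. The proof turns on this set $\mathcal N$. It is compact: if $\nu_n\in\mathcal N$ tends to $\nu$, pass to a subsequence so that the witnesses $x_n$ tend to some $x\in K$. If $\langle\nu,\gamma\rangle>0$, then $\langle\nu_n,\gamma\rangle>0$ for large $n$, so $y(\gamma x_n)\ge0$, and in the limit $y(\gamma x)\ge 0$.

**Example 1.** Let $f_0(x,y)=(x+y,y)$, $g_0(x,y)=(x,y+1)$, and write $h_0$ for $(x,y)\mapsto(x+1,y)$. Following a point through $g_0^{-1},f_0^{-1},g_0,f_0$,
$$(x,y)\mapsto(x,y-1)\mapsto(x-y+1,y-1)\mapsto(x-y+1,y)\mapsto(x+1,y),$$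
so $[f_0,g_0]=h_0$. The vector $(a,b)$ changes heights by exactly $b$, and we may take $\kappa=2$. The direction $(0,1)$ is good, since $b>0$ never lowers a point. If $\nu\ne(0,1)$, there are lattice vectors $(a,b)$ with $\langle\nu,(a,b)\rangle>0$ and $b<-2$, and these send all of $K$ into $D$. So $\mathcal N=\{(0,1)\}$.

**Example 2.** Let $f(x,y)=(x+y,\;y+\cos2\pi(x+y))$ and $g=g_0$. Here $f=c\circ f_0$ with $c(x,y)=(x,y+\cos2\pi x)$. The map $c$ commutes with $g_0$ and $h_0$, so $fg_0f^{-1}=c\,f_0g_0f_0^{-1}c^{-1}=c\,h_0g_0\,c^{-1}=h_0g_0$, that is, $[f,g_0]=h_0$. Each of the four generators changes heights by at most $1$, so $\kappa=2$ is allowed, and $(a,b)$ changes heights by an amount between $b-|a|$ and $b+|a|$. On the plane, $f$ maps a point $(m,n)\in\mathbb Z^2$ to $(m+n,n+1)$, so over the orbit of $(0,0)$ the vector $(a,b)$ raises the height by exactly $a+b$. Hence $\nu_+=(1,1)/\sqrt2$ is good, with witness the image of $(0,0)$. Likewise $f$ maps $(m+\frac12,n)$ to $(m+n+\frac12,n-1)$, so on the orbit of $(\frac12,0)$ the vector $(a,b)$ raises the height by $b-a$, and $\nu_-=(-1,1)/\sqrt2$ is good. On the other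 hand, if $\nu=(\nu_1,\nu_2)$ has $\nu_2<|\nu_1|$, then $\nu$ is not in the cone $\{z_2\ge|z_1|\}$. This cone is its own dual, so some $z$ with $z_2<-|z_1|$ has $\langle\nu,z\rangle>0$. These are open conditions invariant under positive scaling, so there is an integer vector $(a,b)$ with $b+|a|<-2$ and $\langle\nu,(a,b)\rangle>0$. It sends $K$ into $D$, and $\nu$ is not good. So $\mathcal N$ contains $\nu_\pm$ and lies in the arc of $S^1$ between them which contains $(0,1)$.

Here is what $\mathcal N$ is for. We want an element $T\in\mathbb Z^2$ that sweeps the whole annulus from one end to the other, because then $A/\langle T\rangle$ is a torus. Good directions are an obstruction: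

$$\text{if } T^{-n}x\to S \text{ for every } x\in A,\ \text{ then }\ \langle\nu,T\rangle>0\ \text{ for all }\nu\in\mathcal N. \tag{2}$$

Indeed, let $x$ be a witness for $\nu$ and suppose $\langle\nu,T\rangle\le0$. Choose $\beta\in\mathbb Z^2$ with $\langle\nu,\beta\rangle>0$. Then $\langle\nu,\beta-nT\rangle>0$ for all $n\ge0$, so $\beta T^{-n}x\notin D$ for all $n\ge0$. But $T^{-n}x\to S$ and $\beta$ fixes $S$, so $\beta T^{-n}x\to S$, a contradiction.

The proof shows that this is the only obstruction, and that it never rules out every $T$: the origin is not in $\mathrm{conv}(\mathcal N)$ (Lemma 3), so some $T$ is positive on $\mathcal N$; and any such $T$ does sweep the annulus (Lemma 5).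

## 2. Heisenberg actions and lifted toral groups

The Heisenberg group is $H=\langle X,Y,Z\mid Z=[X,Y],\ [X,Z]=[Y,Z]=1\rangle$ with $[a,b]=aba^{-1}b^{-1}$. A *Heisenberg action on the plane* is a homomorphism $\phi\colon H\to\mathrm{Homeo}(\mathbb R^2)$. Write $f=\phi(X)$, $g=\phi(Y)$, $h=\phi(Z)$; then $h$ is central in $\phi(H)=\langle f,g\rangle$.

**Definition.** A *lifted toral Heisenberg group* is a subgroup $\langle\tilde f,g_0\rangle\subset\mathrm{Homeo}(\mathbb R^2)$, where $\tilde f$ is a lift of a homeomorphism of $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ homotopic to the linear map induced by $f_0$.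

Such a lift satisfies $\tilde f(v+w)=\tilde f(v)+\begin{pmatrix}1&1\\0&1\end{pmatrix}w$ for $w\in\mathbb Z^2$, and hence $[\tilde f,g_0]=h_0$ is central. Both examples of Section 1 are of this kind; in Example 2, $f$ has the displayed equivariance, and the straight-line homotopy from $f$ to $f_0$ descends to the torus.

The question is from Kiran Parkhe, "When actions of amenable groups can be lifted to the universal cover", arXiv:1409.6422 (2014): if $\phi$ is a Heisenberg action on the plane and $h$ is conjugate to a nontrivial translation, is $\phi(H)$ conjugate to a lifted toral Heisenberg group? The answer is yes.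

**Theorem 1.** Let $\phi:H\to\mathrm{Homeo}(\mathbb R^2)$ be a Heisenberg action with $h$ conjugate to a nontrivial translation. Then there are $\Psi\in\mathrm{Homeo}(\mathbb R^2)$ and $u,t\in\phi(H)$ with $\phi(H)=\langle u,t\rangle$, $\Psi h\Psi^{-1}=h_0$, $\Psi t\Psi^{-1}=g_0$, and $\Psi u\Psi^{-1}=\tilde f$ a lift of a torus homeomorphism homotopic to the linear map induced by $f_0$. So $\phi(H)$ is conjugate to the lifted toral Heisenberg group $\langle\tilde f,g_0\rangle$.

The converse is clear: in a lifted toral group the central element is $h_0$, a translation.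

**Theorem 2.** Let $f,g,h\in\mathrm{Homeo}(\mathbb R^2)$, with $h$ conjugate to a nontrivial translation and commuting with $f,g$, and $[f,g]=h^d$ with $d\neq0$. Then:

(a) $\langle f,g,h\rangle$ is conjugate to $\langle\tilde f,g_0,h_0\rangle$, where $\tilde f$ is a lift of a torus homeomorphism homotopic to the one induced by $\begin{pmatrix}1&d\\0&1\end{pmatrix}$, and $h$ is conjugated to $h_0$.

(b) All elements preserve both ends of $A=\mathbb R^2/\langle h\rangle$. The set $\mathcal N\subset S^1$ of good directions defined in Section 1 is nonempty and compact, with $0\notin\mathrm{conv}\,\mathcal N$, and $T\in\mathbb Z^2$ (acting on $A$ via $(a,b)\mapsto F^aG^b$) generates an infinite cyclic group acting freely and properly discontinuously on $A$ if and only if $\langle\nu,T\rangle$ has constant strict sign for $\nu\in\mathcal N$. The elements of $\langle f,g,h\rangle$ that can be conjugated to $g_0$ in (a) are exactly those over primitive lattice points of $\pm$ a nonempty open convex cone.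

Here *properly discontinuously* means: for every compact $K'\subset A$, only finitely many $n$ satisfy $T^nK'\cap K'\neq\emptyset$. A vector of $\mathbb Z^2$ is *primitive* if it is nonzero and its coordinates are coprime. An element *lies over* $(a,b)$ if it is $f^ag^bh^l$ for some $l$.

The most direct attempt is to keep the given generators and show that $g$, or its inverse, is conjugate to $g_0$. This is false. Take $f=g_0$ and $g=f_0^{-1}$. Applying $f_0$, $g_0^{-1}$, $f_0^{-1}$, $g_0$ in turn,
$$(x,y)\mapsto(x+y,y)\mapsto(x+y,y-1)\mapsto(x+1,y-1)\mapsto(x+1,y),$$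
so $[f,g]=h_0$; but $g$ fixes every point of $\{y=0\}$, so neither $g$ nor $g^{-1}$ is conjugate to a translation. The element $t$ must be *found*. In Example 1, $(a,b)$ acts freely and properly discontinuously on $A$ exactly when $b\ne0$: it moves heights by $b$, and $(a,0)$ fixes points of $\{y=0\}$. In Example 2, a vector $T=(a,b)$ with $b>|a|$ raises every height by at least $b-|a|\ge1$ and so acts freely and properly discontinuously. Theorem 2(b) says that these and their negatives are the only ones, since $\langle\nu_\pm,T\rangle=(b\pm a)/\sqrt2$. For instance $FG^{-1}$ fixes the image of $(0,0)$.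

All translations by nonzero vectors are conjugate, so after a conjugation $h(x,y)=(x+1,y)$, and we are in the setting of Section 1, except that we do not know that $F,G$ fix the ends. **Until Section 9 we assume that they do.**

## 3. Commutators, loops and lattice area

This section turns the relation $[f,g]=h^d$ into a statement about areas, and provides lattice loops around polygons.

**Step 1. Bilinearity.** This step identifies $\langle f,g,h\rangle/\langle h\rangle$ with $\mathbb Z^2$. Since $fg=h^dgf$ and $h$ is central, moving powers past each other gives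
$$[f^ag^b,f^{a'}g^{b'}]=h^{d(ab'-a'b)} .\tag{3}$$
If $f^ag^b\in\langle h\rangle$, then it is central, so $d(ab'-a'b)=0$ for all $a',b'$ and $a=b=0$. Hence $\langle f,g,h\rangle/\langle h\rangle\cong\mathbb Z^2$.

**Step 2. Loops.** This step computes the product of generators around a closed lattice path. Let $\eta_0,\dots,\eta_n=\eta_0$ be a closed path in $\mathbb Z^2$ with unit steps, $n\geq 1$, and let $s_j$ be the generator corresponding to $\eta_{j+1}-\eta_j$. Since $f^{\pm1}\cdot f^ag^b=f^{a\pm1}g^b$ and $g^{\pm1}f^ag^b=h^{\mp da}f^ag^{b\pm1}$, multiplying $f^{a_0}g^{b_0}$, $(a_0,b_0)=\eta_0$, successively by $s_0,\dots,s_{n-1}$ collects a factor $h^{-da\,\Delta b}$ at each step and returns to $f^{a_0}g^{b_0}$. So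
$$s_{n-1}\cdots s_0=h^k,\qquad k=-d\oint a\,db,\qquad |k|=|d|\cdot|\text{signed area}|. \tag{4}$$
The *sites* of the path are $\eta_0,\dots,\eta_{n-1}$, counted with multiplicity.

**Step 3. Lattice loops around polygons.** This step approximates a convex polygon $\Pi$ of perimeter $\ell\ge1$ by a closed lattice path, with an error in area that is only linear in $\ell$. Put $N=\lceil\ell\rceil<\ell+1\le2\ell$ equally spaced points $p_i$ on $\partial\Pi$, in cyclic order; the spacing along $\partial\Pi$ is $\ell/N\in[\frac12,1]$. Round $p_i$ to a lattice point $\bar p_i$ with $|\bar p_i-p_i|\le\frac{\sqrt2}2$. Then $|\bar p_i-\bar p_{i+1}|\le1+\sqrt2$, so the $\ell^1$-distance of $\bar p_i$ and $\bar p_{i+1}$ is an integer at most $\sqrt2(1+\sqrt2)<4$, that is, at most $3$. Join $\bar p_i$ to $\bar p_{i+1}$ by a staircase path of length at most $3$ if they differ, and by $\bar p_i,\bar p_i+e_1,\bar p_i$ if they coincide. The sites on this path, without its endpoint $\bar p_{i+1}$, form *piece* $i$; there are between $1$ and $3$ of them, the first is $\bar p_i$, and all lie within $2+\frac{\sqrt2}2<4$ of $p_i$. The resulting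 closed lattice path, the *lattice loop of $\Pi$*, has at most $3N\le6\ell$ sites.

Its signed area differs from $\mathrm{area}(\Pi)$ by the sum of the signed areas of $N$ closed loops: from $p_i$ to $\bar p_i$, along the lattice path to $\bar p_{i+1}$, to $p_{i+1}$, and back along $\partial\Pi$ to $p_i$. Each has length at most $\frac{\sqrt2}2+3+\frac{\sqrt2}2+1<6$. If $o$ is a point on such a curve, all its points satisfy $|z-o|\le3$, and its signed area $\frac12\oint(z-o)\times dz$ has modulus at most $\frac12\cdot3\cdot6=9$. Since $9N\le18\ell$,
$$|\text{signed area}|\ge\mathrm{area}(\Pi)-18\ell .\tag{5}$$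

## 4. Counting the displacement of one point, and where the count breaks

Area grows quadratically and perimeter linearly, so (4) looks like a contradiction waiting to be used. Here is the simplest use.

**No $\mathbb Z^2$-orbit in $A$ has bounded height.** Suppose that all heights on the orbit of $x$ lie in $[-v,\kappa']$. Let $C$ be the supremum of $|x(s(z))-x(z)|$ over the generators $s$ and the points $z\in P$ with $-v\le y(z)\le\kappa'$. It is finite, because the generators commute with $h$ and $\{-v\le y\le \kappa'\}/\langle h\rangle$ is compact. Follow a lift of $x$ around the boundary of an $n\times n$ lattice square starting at $0$. In total it moves horizontally by $k$ with $|k|=|d|n^2$, and each of the $4n$ steps contributes at most $C$. So $|d|n^2\le4nC$ for all $n$, which is absurd.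

We need more: orbits that are bounded only *below* must be excluded too, and in Lemma 3 even certain parts of orbits. There the count breaks, because the displacement $|x(s(z))-x(z)|$ is unbounded as $y(z)\to+\infty$. Example 1 shows that this is no accident. Start at $(0,0)$ and go around the square counterclockwise: $f_0$ applied $n$ times at height $0$ moves nothing, then we climb to height $n$, and then each of the $n$ applications of $f_0^{-1}$ moves the point by $-n$. The whole displacement $-n^2$ is made at the top, all heights used are $\ge0$, and no contradiction is in sight.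

The way past this is to carry *several* marked points along, chosen so that at each moment at least one of them is low, and to measure not the displacement of a point but how a line from the end $S$ to the *lowest* marked point winds. Which marked point is lowest changes in time, so we need a scale on which lines to different marked points can be compared. The universal cover of the punctured annulus provides one: marked points lift to cusps on the real line, and there they are ordered.

## 5. The winding inequality

For $v>0$ fix $M>v$ with $s(\{y\le-M\})\subset\{y<-v\}$ for all four generators. For $\kappa'\ge-v$ let $C_v(\kappa')$ be the supremum of $|x(s(z))-x(z)|$ over the four generators $s$ and the points $z\in P$ with $-M\le y(z)\le\kappa'$; it is finite by $h$-periodicity and compactness. Let $m_v(\kappa')$ be the least integer $\ge C_v(\kappa')+1$. It is nondecreasing in $\kappa'$.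

**Lemma 1 (winding inequality).** Let $\eta_0,\dots,\eta_n=\eta_0$ be a closed lattice path and $\Lambda\subset A$ a nonempty finite set. Put $\Lambda_j=\eta_j\Lambda$. Assume that every $\Lambda_j\subset\{y\ge-v\}$ and that $\Lambda_j$ has a point of height $\le\kappa_j$. Then
$$|d|\,|\text{signed area}|\le\sum_{j=0}^{n-1}m_v(\kappa_j).$$

The marked points may go as high as they like; only the lowest one is charged for.

**Recalled facts on cusps.** Let $W_j=A\setminus\Lambda_j$. With the complex structure $x+iy$, the annulus is a sphere minus the two points $S,N$, so $W_j$ is a sphere minus at least three points, and its universal cover is the upper half-plane $\mathbb H$. A *horoball* is a set $\{\mathrm{Im}\,z>c\}$, based at $\infty$, or a round disc in $\mathbb H$ tangent to $\mathbb R$ at its base point. The model of a puncture is the covering $z\mapsto e^{2\pi iz}$ of the punctured disc by $\mathbb H$: the horoball $\{\mathrm{Im}\,z>c\}$ covers $\{0<|w|<e^{-2\pi c}\}$, and the deck group is generated by $z\mapsto z+1$. In general, each puncture of $W_j$ has a neighborhood basis of *horodiscs* $\Delta$ such that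 each component of the preimage of $\Delta$ in $\mathbb H$ is a horoball whose stabilizer in the deck group is generated by a parabolic element. We use the following.

1. Distinct components over one horodisc are disjoint horoballs, hence have distinct base points. Base points over distinct punctures are distinct, since the punctures have disjoint horodiscs. The base points are called *cusps*.
2. Nested horoballs have the same base point, and the horoballs at a given cusp over smaller and smaller horodiscs shrink to it.
3. A ray in $\mathbb H$ *tends to the cusp* $e$ if it eventually enters every such horoball based at $e$; it then converges to $e$ in $\mathbb H\cup\mathbb R\cup\{\infty\}$. A ray whose projection to $W_j$ converges to a puncture tends to a unique cusp over it: over each small horodisc a tail of the ray is connected, so it lies in a single horoball, and these horoballs are nested.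

*Proof of Lemma 1.*

**Step 1. Coordinates on the universal covers.** This step normalizes, for every $j$, the universal cover so that $S$ corresponds to $\infty$ and $h$ to $z\mapsto z+1$. Let $\tilde\Lambda_j\subset P$ be the preimage of $\Lambda_j$, let $\alpha_j:\mathbb H\to P\setminus\tilde\Lambda_j$ be a holomorphic universal covering, and let $\beta_j:\mathbb H\to W_j$ be its composite with $P\setminus\tilde\Lambda_j\to W_j$; it is a universal covering of $W_j$. The set $V=\{y<-v\}\subset P$ is simply connected and disjoint from every $\tilde\Lambda_j$. Fix a section $\sigma_j:V\to\mathbb H$ of $\alpha_j$. For large $M'$ the connected set $\sigma_j(\{y<-M'\})$ lies in one horoball over $S$; move its base point to $\infty$ by a Möbius map. Let $\hat h_j$ be the lift of $h$ with $\hat h_j\sigma_j=\sigma_jh$ on $V$. It is a nontrivial deck transformation of $\beta_j$, and it maps $\sigma_j(\{y<-M'\})$ to itself, so it preserves that horoball. Hence it is parabolic and fixes $\infty$: $\hat h_j(z)=z+c$ with $c$ real and nonzero. Conjugating by a real scaling and, if needed, by $z\mapsto-\bar z$ (holomorphy of $\alpha_j$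 is no longer needed), we may assume
$$\hat h_j(z)=z+1\quad\text{for all }j;\ \text{ we write }\hat h.$$
Let $E_j$ be the set of cusps over points of $\Lambda_j$. Since $\infty$ is a cusp over $S$, $E_j\subset\mathbb R$; since $\hat h$ is a deck transformation, $E_j+1=E_j$. For $j=n$ make the same choices as for $j=0$, here and below; this is possible as $\Lambda_n=\Lambda_0$.

**Step 2. Lifting the generators.** This step makes each $s_j$ act on cusps. The map $s=s_j$ takes $P\setminus\tilde\Lambda_j$ onto $P\setminus\tilde\Lambda_{j+1}$. Since $\{y\le-M\}\subset V$ and $s(\{y\le-M\})\subset V$, there is a unique lift $\hat s_j:\mathbb H\to\mathbb H$, $\alpha_{j+1}\hat s_j=s_j\alpha_j$, with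
$$\hat s_j\sigma_j=\sigma_{j+1}s_j\quad\text{on }\{y\le-M\}.$$
It is a homeomorphism. It commutes with $\hat h$: both $\hat s_j\hat h$ and $\hat h\hat s_j$ lift $s_jh=hs_j$, and on $\sigma_j(\{y\le-M\})$ we have $\hat s_j\hat h\sigma_j=\hat s_j\sigma_jh=\sigma_{j+1}s_jh$ and $\hat h\hat s_j\sigma_j=\hat h\sigma_{j+1}s_j=\sigma_{j+1}hs_j$, which agree.

If a horodisc $\Delta$ at a puncture $a$ is so small that $s(\Delta)$ lies in a given horodisc at $s(a)$, then $\hat s_j$ maps each horoball over $\Delta$ into a single horoball, by connectedness. Nested horoballs have the same base point, so we get a well-defined map of cusps, again written $\hat s_j$: rays tending to $e$ go to rays tending to $\hat s_j(e)$. It is bijective, because $\hat s_j^{-1}$ induces the inverse, and it commutes with $e\mapsto e+1$. It fixes $\infty$, because $\hat s_j\sigma_j=\sigma_{j+1}s_j$ low down and $s_j$ fixes $S$. It maps $E_j$ onto $E_{j+1}$, because $s_j$ maps $\Lambda_j$ onto $\Lambda_{j+1}$ on $A$.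

**Step 3. Sides of a line.** This step fixes what "left" and "right" mean. Let $\rho$ be a properly embedded line in $\mathbb H$ whose ends tend to the cusps $\infty$ and $e\in\mathbb R$. In the closed disc $\mathbb H\cup\mathbb R\cup\{\infty\}$ it is a crosscut, so by the Jordan curve theorem $\mathbb H\setminus\rho$ has exactly two components, $\mathrm{Left}(\rho)$ and $\mathrm{Right}(\rho)$, whose closures meet $\mathbb R$ in $(-\infty,e]$ and $[e,\infty)$ respectively. Consequently a ray in $\mathrm{Right}(\rho)$ that tends to a cusp $e'\in\mathbb R$ has $e'\ge e$; and a connected set disjoint from $\rho$ that contains a ray tending to a cusp $e'>e$ lies in $\mathrm{Right}(\rho)$. The same holds with left and right exchanged.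

**Step 4. $\hat s_j$ is increasing on $E_j$.** This step lets errors be added up later. Let $e_1<e_2$ in $E_j$, let $\omega_i=\{\mathrm{Re}\,z=e_i\}$, and $e_i'=\hat s_j(e_i)$. The vertical line $\omega_i$ has ends tending to $\infty$ and $e_i$, so $\hat s_j\omega_i$ is a properly embedded line with ends tending to $\infty$ and $e_i'$. The set $\hat s_j(\{\mathrm{Re}\,z>e_1\})$ is a component of $\mathbb H\setminus\hat s_j\omega_1$. It contains $\hat s_j\hat h\omega_1=\hat h\hat s_j\omega_1$, which ends at $e_1'+1$. So it is $\mathrm{Right}(\hat s_j\omega_1)$. It also contains $\hat s_j\omega_2$, so $e_2'\ge e_1'$, and $e_2'\ne e_1'$ by bijectivity.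

**Step 5. Base cusps.** This step picks, for each $j$, the cusp of a lowest marked point as origin of the scale $E_j$. Let $\lambda_j\in\Lambda_j$ have minimal height $y_j$, so $-v\le y_j\le\kappa_j$, and let $(x_j,y_j)$ be its lift with $x_j\in[0,1)$. The ray $r_j=\{(x_j,y):y<y_j\}$ lies in $P\setminus\tilde\Lambda_j$ by minimality and is properly embedded there. Let $\rho_j$ be its lift to $\mathbb H$ that agrees with $\sigma_j$ on $r_j\cap V=\{x_j\}\times(-\infty,-v)$. It is injective since $r_j$ is, and proper: the parameters sent into a compact $B\subset\mathbb H$ form a closed subset of those sent by $r_j$ into the compact set $\alpha_j(B)$. The lower end projects to a ray converging to $S$ and lies eventually in $\sigma_j(\{y<-M'\})$, so it tends to $\infty$. The upper end projects to a ray converging to $\lambda_j$, so it tends to some $e_j\in E_j$. Put $\rho_j^m=\hat h^m\rho_j$ for $m\in\mathbb Z$. These are lifts of the pairwise disjoint rays $h^mr_j$, hence disjoint; $\rho_j^m$ ends at $e_j+m$ and agrees with $\sigma_j$ on $h^mr_j\cap V$.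

**Step 6. Position of low points.** This step locates $\sigma_j(V)$ relative to the lines $\rho_j^m$. *For $(x,y)\in V$: $\sigma_j(x,y)\in\mathrm{Right}(\rho_j^m)$ if $x>x_j+m$, and $\sigma_j(x,y)\in\mathrm{Left}(\rho_j^m)$ if $x<x_j+m$.* Indeed $\sigma_j(V\cap\{x>x_j+m\})$ is connected and disjoint from $\rho_j^m$, which projects into $\{x=x_j+m\}$. It meets $\rho_j^{m+1}$, which is disjoint from $\rho_j^m$ and ends at $e_j+m+1$, so $\rho_j^{m+1}\subset\mathrm{Right}(\rho_j^m)$. This gives the first case; the second is the same with $\rho_j^{m-1}$.

**Step 7. One generator moves the base cusp a bounded amount.** This is where the bounded displacement at low height enters. *Put $m=m_v(\kappa_j)$. Then $|\hat s_j(e_j)-e_{j+1}|\le m$.* Let $\delta=s_j(r_j\cap\{y\ge-M\})$. The points of $r_j\cap\{y\ge-M\}$ have heights in $[-M,\kappa_j]$ and $x$-coordinate $x_j\in[0,1)$, so with $C=C_v(\kappa_j)$ the $x$-coordinates on $\delta$ lie in $[-C,1+C)$. Since $m\ge C+1$ and $x_{j+1}\in[0,1)$,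
$$x_{j+1}+m\ge1+C,\qquad x_{j+1}-m<1-m\le-C .$$
So $\delta$ lies in $\{x_{j+1}-m<x<x_{j+1}+m\}$ and is disjoint from $h^{\pm m}r_{j+1}$. Let $\hat\delta$ be the sub-ray of $\hat s_j\rho_j$ covering $\delta$. Since $-M<-v\le y_j$, it starts at $\hat s_j\sigma_j(x_j,-M)=\sigma_{j+1}(s_j(x_j,-M))$, and $s_j(x_j,-M)\in V$ has $x$-coordinate strictly between $x_{j+1}-m$ and $x_{j+1}+m$. By Step 6, $\hat\delta$ starts in $\mathrm{Left}(\rho_{j+1}^m)\cap\mathrm{Right}(\rho_{j+1}^{-m})$. It is disjoint from $\rho_{j+1}^{\pm m}$, because the projections are disjoint, so it stays in that intersection. It tends to $\hat s_j(e_j)$. By Step 3, $e_{j+1}-m\le\hat s_j(e_j)\le e_{j+1}+m$.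

**Step 8. Going around.** This step adds up. Let $c_0=e_0$ and $c_{j+1}=\hat s_j(c_j)\in E_{j+1}$, and let $\Sigma_j=\sum_{i<j}m_v(\kappa_i)$, an integer. We claim $|c_j-e_j|\le\Sigma_j$. It holds for $j=0$. If it holds for $j$, then $c_j\le e_j+\Sigma_j$, both in $E_j$, and by Steps 4, 2 and 7
$$c_{j+1}\le\hat s_j(e_j+\Sigma_j)=\hat s_j(e_j)+\Sigma_j\le e_{j+1}+m_v(\kappa_j)+\Sigma_j=e_{j+1}+\Sigma_{j+1};$$
the lower bound is the same. Now $\hat s_{n-1}\cdots\hat s_0$ is a lift of $s_{n-1}\cdots s_0=h^k$, and it agrees with $\sigma_0h^k\sigma_0^{-1}$ on $\sigma_0(\{y<-M''\})$ for large $M''$. So it equals $\hat h^k$, and $c_n=e_0+k$. Since $e_n=e_0$, we get $|k|\le\Sigma_n$, which by (4) is the claim. $\square$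

## 6. Every orbit is unbounded above and below

**Lemma 2.** Every $\mathbb Z^2$-orbit in $A$ has heights unbounded below and unbounded above.

*Proof.* We repeat the count of Section 4 with marked points. Suppose that the orbit of $x$ lies in $\{y\ge-v\}$, $v>0$. Let $(\eta_j)$ be the boundary loop of an $n\times n$ lattice square, with $4n$ sites, and $\Lambda=\{-\eta_jx\}_j$. For each $k$ the set $\eta_k\Lambda$ contains $\eta_k(-\eta_kx)=x$, and it lies in the orbit of $x$, hence in $\{y\ge-v\}$. Lemma 1 with $\kappa_k=y(x)$ gives $|d|n^2\le4n\,m_v(y(x))$ for all $n$, which is absurd.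

For "above", conjugate $f,g$ by $(x,y)\mapsto(x,-y)$. This commutes with $h$, preserves the relations, and exchanges $S$ and $N$, so the first part applies. $\square$

## 7. The origin is not in the convex hull of the good directions

Lemma 2 alone does not produce a $T$: it only gives, for each point, some $\gamma$ depending on the point. Now we use the freedom in Lemma 1 to take loops of any shape and to use different witnesses along different sides.

**Lemma 3.** $0\notin\mathrm{conv}(\mathcal N)$.

*Proof.*

**Step 1. A uniform lower bound.** This step says that a witness stays above a fixed height even a little beyond its half-plane. *There is $v>0$ such that if $x$ is a witness for a good $\nu$ and $\langle\nu,\gamma\rangle>-9$, then $y(\gamma x)\ge-v$.* Choose $\beta\in\mathbb Z^2$ with $|\beta-10\nu|\le\frac{\sqrt2}2$. Then $|\beta|\le11$ and $\langle\nu,\beta\rangle\ge10-\frac{\sqrt2}2>9$, so $\langle\nu,\gamma+\beta\rangle>0$. Hence $(\gamma+\beta)x\notin D$ and $\gamma x\in(-\beta)\{y\ge0\}$. The finitely many sets $(-\beta)\{y\ge0\}$, $|\beta|\le11$, have heights bounded below; let $-v<0$ be a common bound.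

**Step 2. Reduction to two or three directions.** Suppose $0\in\mathrm{conv}(\mathcal N)$. By Carathéodory's theorem, a minimal subset of $\mathcal N$ with $0$ in its convex hull has at most three elements, and more than one since $0\notin S^1$. If it has three elements, then by minimality $0$ is a combination of them with positive coefficients and they are affinely independent, so $0$ is interior to their hull. If it has two, they are $\nu$ and $-\nu$.

**Step 3. Three directions.** This step contradicts the first case with a large triangle whose sides face the three directions. Let $\nu_1,\nu_2,\nu_3$ have witnesses $x_1,x_2,x_3$. The set $\Delta=\{z:\langle\nu_i,z\rangle\ge-1,\ i=1,2,3\}$ is a triangle with its sides on the lines $\langle\nu_i,z\rangle=-1$. For large $L$ let $(\eta_j)$ be the lattice loop of $L\Delta$. Each site $\eta_j$ is within $4$ of a point of some side $i(j)$ of $L\Delta$, so $\langle\nu_{i(j)},\eta_j\rangle\le-L+4$, while $\langle\nu_i,\eta_k\rangle\ge-L-4$ for all $i,k$. So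
$$\langle\nu_{i(j)},\eta_k-\eta_j\rangle\ge-8\qquad\text{for all }j,k. \tag{6}$$
Let $\Lambda=\{-\eta_jx_{i(j)}\}_j$. Then $\eta_k\Lambda$ consists of the points $(\eta_k-\eta_j)x_{i(j)}$, which by (6) and Step 1 have height $\ge-v$. It contains $x_{i(k)}\in K$, of height $\le\kappa$. Lemma 1 with (5) and the bound $6\ell$ on the number of sites gives
$$|d|\bigl(L^2\mathrm{area}(\Delta)-18L\,\mathrm{per}(\Delta)\bigr)\le6L\,\mathrm{per}(\Delta)\,m_v(\kappa),$$
where $\mathrm{per}$ is the perimeter. This is false for large $L$.

**Step 4. Two opposite directions.** There is no triangle now, so we use a long rectangle; its short sides face directions that need not be good, and the point is that they contribute a bounded amount. Let $x_+,x_-$ be witnesses of $\nu,-\nu$, and for $w,L\ge1$ let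
$$\Pi=\{|\langle\nu,z\rangle|\le w,\ |\langle\nu^\perp,z\rangle|\le L\},$$
of perimeter $4(w+L)$ and area $4wL$, with its lattice loop $(\eta_j)$. Call a piece and its sites *long* if its point $p_i$ is on a closed long side; the witness assigned to them is $x_+$ on $\langle\nu,\cdot\rangle=-w$ and $x_-$ on $\langle\nu,\cdot\rangle=w$. Otherwise they are *short*. There are at most $24(w+L)$ sites in all. Each open short side has length $2w$, and the spacing is at least $\frac12$, so it contains at most $4w+1$ of the $p_i$. With two short sides and at most three sites per piece, at most $6(4w+1)$ sites are short.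

Let $\Lambda=\{-\eta_jx_{\pm}:\eta_j\text{ long}\}$, each time with the assigned witness. It is nonempty because a long side has length $2L\ge2$ and the spacing is at most $1$. If $\eta_j$ is long with witness $x_+$, then $\langle\nu,\eta_j\rangle\le-w+4$, and $\langle\nu,\eta_k\rangle\ge-w-4$ for all $k$, so $\langle\nu,\eta_k-\eta_j\rangle\ge-8$; similarly for $x_-$ and $-\nu$. So $\eta_k\Lambda\subset\{y\ge-v\}$ for all $k$ by Step 1.

If $\eta_k$ is long, $\eta_k\Lambda$ contains its assigned witness, a point of $K$, so we may take $\kappa_k=\kappa$. If $\eta_k$ is short with point $p_i$, go along $\partial\Pi$ to the nearer corner, a distance at most $w$, and on to the first $p_{i'}$ at or past it. That point is at most $1$ past the corner, hence on a long side, and $|p_i-p_{i'}|\le w+1$. The site $\eta_j=\bar p_{i'}$ is long, and $|\eta_k-\eta_j|\le4+(w+1)+4=w+9$. So $\eta_k\Lambda$ contains $(\eta_k-\eta_j)x_\pm$, a point of height at most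
$$\kappa_w:=\max\{y(\beta z):z\in K,\ \beta\in\mathbb Z^2,\ |\beta|\le w+9\}.$$
Here $v,\kappa$ do not depend on $w,L$, and $\kappa_w$ does not depend on $L$. Lemma 1 gives
$$|d|\bigl(4wL-72(w+L)\bigr)\le24(w+L)\,m_v(\kappa)+6(4w+1)\,m_v(\kappa_w).$$
Divide by $L$ and let $L\to\infty$ with $w$ fixed: $|d|(4w-72)\le24\,m_v(\kappa)$, for every $w\ge1$. This is absurd. $\square$

**Existence of $T$.** The set $\mathrm{conv}(\mathcal N)$ is compact, convex and misses $0$, so some real vector has positive inner product with all $\nu\in\mathcal N$. By compactness of $\mathcal N$ this is an open condition on the vector, and it is invariant under positive scaling. So it holds for some rational vector and then for some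
$$T\in\mathbb Z^2\setminus\{0\}\quad\text{with}\quad\langle\nu,T\rangle>0\ \text{ for all }\nu\in\mathcal N. \tag{7}$$
(If $\mathcal N$ were empty, any $T\ne0$ would do; Section 11 shows that it is not.)

## 8. Steering points downward

Fix $T$ as in (7). We show that $T^{-n}$ pushes everything to $S$. Let $Q=\{\nu\in S^1:\langle\nu,T\rangle\le0\}$; it is compact and disjoint from $\mathcal N$.

**Uniform sinking.** This makes the failure of goodness on $Q$ quantitative. For $(x,\nu)\in K\times Q$ the point $x$ is not a witness for $\nu$, so there is $\gamma$ with $\langle\nu,\gamma\rangle>0$ and $\gamma x\in D$. With this $\gamma$ fixed, $\gamma x'\in D$ and $\langle\nu',\gamma\rangle>\frac12\langle\nu,\gamma\rangle$ for all $(x',\nu')$ near $(x,\nu)$. By compactness of $K\times Q$ there are $R\ge1$ and $0<\varepsilon\le1/\sqrt2$ such that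
$$\text{for all }x\in K,\ \nu\in Q\ \text{there is }\gamma\in\mathbb Z^2\text{ with } |\gamma|\le R,\ \langle\nu,\gamma\rangle\ge\varepsilon,\ \gamma x\in D. \tag{8}$$

Let $\tau$ be a lattice vector pointing roughly in the direction of $-T$, and $e=\tau/|\tau|$. To control $\tau x$, we want to walk from $0$ to near $\tau$ in $\mathbb Z^2$ so that the corresponding images of $x$ stay in $D\cup K$. The obvious walk uses (8) with $\nu=e$ at every step. It gains at least $\varepsilon$ in the direction $e$ each time, but nothing in (8) prevents a sideways drift of up to $R$ per step in the same sense, so the walk may miss $\tau$ by an amount proportional to $|\tau|$. The remedy is to tilt $\nu$ against the drift. Put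
$$\mu=R^2/\varepsilon,\qquad B=\mu R/\varepsilon+R,\qquad\theta=\arctan(\mu/B)>0,$$
and let $\mathcal C$ be the set of $\tau\in\mathbb Z^2\setminus\{0\}$ making angle at most $\theta$ with $-T$.

**Lemma 4.** There is $M_1$ with $y(\tau x)\le M_1$ for all $\tau\in\mathcal C$ and all $x\in D\cup K$.

*Proof.* Let $e=\tau/|\tau|$ and write $z=le+me^\perp$ for $z\in\mathbb R^2$.

**Step 1. The walk.** This step constructs $\pi_0=0,\pi_1,\pi_2,\dots\in\mathbb Z^2$ with coordinates $(l_n,m_n)$ such that $\pi_nx\in D\cup K$ and $|m_n|\le B$. Given $\pi_n$, put
$$\nu=\frac{\mu e-m_ne^\perp}{\sqrt{\mu^2+m_n^2}} .$$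
Its angle with $e$ is $\arctan(|m_n|/\mu)\le\arctan(B/\mu)=\frac\pi2-\theta$, and $e$ makes angle at most $\theta$ with $-T$. So the angle of $\nu$ with $-T$ is at most $\frac\pi2$, and $\nu\in Q$. Choose $\gamma$ with $|\gamma|\le R$, $\langle\nu,\gamma\rangle\ge\varepsilon$ and $\gamma\pi_nx\in D\cup K$ as follows: if $\pi_nx\in K$, use (8); if $\pi_nx\in D$, use one of the four unit vectors $\gamma=\pm e_1,\pm e_2$ with $\langle\nu,\gamma\rangle\ge1/\sqrt2\ge\varepsilon$, together with (1). Set $\pi_{n+1}=\pi_n+\gamma$ and $\gamma=\gamma_le+\gamma_me^\perp$. Then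
$$\mu\gamma_l-m_n\gamma_m\ge\varepsilon\sqrt{\mu^2+m_n^2}. \tag{9}$$

**Step 2. No drift.** This step verifies $|m_{n+1}|\le B$. If $|m_n|\le\mu R/\varepsilon$, then $|m_{n+1}|\le\mu R/\varepsilon+R=B$. If $\mu R/\varepsilon<m_n\le B$, then (9) gives $m_n\gamma_m\le\mu\gamma_l-\varepsilon m_n\le\mu R-\varepsilon m_n$, so $\gamma_m\le\mu R/m_n-\varepsilon<0$. Since $\mu R/\varepsilon\ge R$, we get $0<m_n-R\le m_{n+1}<m_n\le B$. The case $m_n<0$ is symmetric.

**Step 3. Progress.** This step shows that the walk passes $\tau$. Let $\Phi=\mu l-m^2/2$. From $\pi_n$ to $\pi_{n+1}$ it increases by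
$$\mu\gamma_l-m_n\gamma_m-\tfrac12\gamma_m^2\ge\varepsilon\mu-\tfrac12R^2=\tfrac12R^2 .$$
So $\Phi(\pi_n)\to\infty$, and $l_n\to\infty$ because $\mu l\ge\Phi$. Since $l_0=0$ and $l$ changes by at most $R$ per step, the first $n$ with $l_n\ge|\tau|$ satisfies $|\tau|\le l_n\le|\tau|+R$. As $\tau$ has coordinates $(|\tau|,0)$, we get $|\pi_n-\tau|\le B+R$.

**Step 4. Conclusion.** We have $\tau x=(\tau-\pi_n)(\pi_nx)$ with $\pi_nx\in D\cup K$. Let $M_1$ bound from above the heights on the finitely many sets $\beta(D\cup K)$, $|\beta|\le B+R$. $\square$

**Lemma 5.** For every compact $K'\subset A$ and every $M$: $T^{-n}K'\subset\{y<-M\}$ for all large $n$. In particular $\langle T\rangle$ is infinite cyclic and acts freely and properly discontinuously on $A$.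

*Proof.*

**Step 1. For every $M$, $T^{-n}(D\cup K)\subset\{y<-M\}$ for all large $n$.** This step upgrades the upper bound of Lemma 4 by means of Lemma 2. Otherwise there are $M$, $n_j\to\infty$ and $x_j\in D\cup K$ such that $w_j=T^{-n_j}x_j$ has height $\ge-M$. By Lemma 4, applied to $\tau=-n_jT\in\mathcal C$, its height is $\le M_1$. Pass to a subsequence with $w_j\to w\in A$. For each $\gamma\in\mathbb Z^2$ we have $\gamma-n_jT\in\mathcal C$ for large $j$, so $y(\gamma w_j)=y((\gamma-n_jT)x_j)\le M_1$, and in the limit $y(\gamma w)\le M_1$. So the orbit of $w$ is bounded above, contradicting Lemma 2.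

**Step 2. $A=\bigcup_{n\ge0}T^nD$.** This step prepares the passage to arbitrary compact sets. Let $x\in A$. By Lemma 2 there is $\gamma$ with $\gamma x\in D$. Choose $M$ with $(-\gamma)\{y<-M\}\subset D$. By Step 1, $T^{-n}(\gamma x)\in\{y<-M\}$ for large $n$, so $T^{-n}x=(-\gamma)T^{-n}(\gamma x)\in D$.

**Step 3. Compact sets.** A compact $K'$ is covered by finitely many of the open sets of Step 2, say $T^{n_i}D$. If $z\in K'\cap T^{n_i}D$, then $T^{-n}z=T^{-(n-n_i)}(T^{-n_i}z)$ with $T^{-n_i}z\in D$, so Step 1 gives $T^{-n}K'\subset\{y<-M\}$ for large $n$. Taking $M$ with $K'\subset\{y\ge-M\}$, we get $T^{-n}K'\cap K'=\emptyset$ for large $n$, hence also $T^nK'\cap K'=\emptyset$. If $T^jx=x$ with $j\ne0$, then $T^{-n}x=x$ for arbitrarily large $n$, which contradicts this for $K'=\{x\}$. So the action is free, and $\langle T\rangle$ is infinite cyclic. $\square$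

## 9. No element exchanges the ends

Now drop the assumption that $F,G$ fix the ends; this section shows that it always holds. Let $Z_0\subset\mathbb Z^2$ be the subgroup of elements fixing both ends, and suppose $Z_0\neq\mathbb Z^2$. Then it has index $2$. Lift a basis of $Z_0$ to elements $f_1,g_1$ of $\langle f,g,h\rangle$. The basis has determinant $\pm2$, so $[f_1,g_1]=h^{\pm2d}$ by (3). So Sections 3–8 apply to $(f_1,g_1)$ and give $T\in Z_0$ with $T^{-n}x\to S$ for every $x\in A$. Let $J\in\mathbb Z^2\setminus Z_0$. It exchanges the ends and commutes with $T$. Fix $x$. On the one hand $T^{-n}(Jx)\to S$, on the other hand $T^{-n}Jx=JT^{-n}x\to N$, because $T^{-n}x\to S$. This is a contradiction. So both ends are preserved by all elements, and Sections 3–8 apply to $(f,g)$ itself.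

## 10. The quotient torus: proof of Theorems 1 and 2(a)

**Step 1. A primitive element.** This step replaces $T$ by a vector that is part of a basis. Let $T$ be as in (7) and $T=jT_0$ with $j\ge1$ and $T_0=(a',b')$ primitive. Then $\langle T_0\rangle$ is also infinite cyclic and acts freely and properly discontinuously. Indeed, let $K'$ be compact and suppose $T_0^{-(jq+i)}K'\cap K'\ne\emptyset$ with $0\le i<j$. Applying $T_0^i$ gives $T^{-q}K'\cap T_0^iK'\ne\emptyset$; so $T^{-q}$ does not move the compact set $K'\cup T_0^iK'$ off itself, which bounds $|q|$ for each of the finitely many $i$. A fixed point of $T_0^i$, $i\ne0$, would be fixed by $T_0^{ij}=T^i$.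

From here on we only use that $T_0$ is primitive and that $\langle T_0\rangle$ is infinite cyclic and acts freely and properly discontinuously.

**Step 2. New generators.** Let $t=f^{a'}g^{b'}$, choose integers $(a,b)$ with $ab'-a'b=1$, and let $u=f^ag^b$. By (3), $[u,t]=h^d$. Since $(a,b)$ and $T_0$ form a basis of $\mathbb Z^2$, $\langle u,t,h\rangle=\langle f,g,h\rangle$. If $d=1$, then $h=[u,t]=[f,g]$, so $\langle u,t\rangle=\langle f,g\rangle$, which is $\phi(H)$ in Theorem 1.

**Step 3. The quotient is a torus.** This step identifies $\Sigma=A/\langle T_0\rangle$. Since the action is free and properly discontinuous, $A\to\Sigma$ is a covering and $\Sigma$ is a connected Hausdorff second countable surface. The composite $P\to A\to\Sigma$ is a covering too: over an evenly covered disc of $\Sigma$, the preimage in $A$ is a union of discs, which are evenly covered by $P$. As $P$ is simply connected, this is a universal covering. The group $\langle h,t\rangle$ consists of deck transformations and is transitive on fibers, because $h$ generates the deck group of $P\to A$ and $t$ lifts the action of $T_0$; so it is the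 whole deck group. It is isomorphic to $\mathbb Z^2$: $h$ and $t$ commute, and $t^ih^l=1$ forces $T_0^i=1$ on $A$, so $i=0$ and then $l=0$. Thus $\pi_1(\Sigma)\cong\mathbb Z^2$. Noncompact connected surfaces have free fundamental group, and $\mathbb Z^2$ is not free, so $\Sigma$ is closed. By the classification of surfaces it is a torus.

**Step 4. The conjugacy.** A homeomorphism $\Sigma\to\mathbb T^2$ lifts to a homeomorphism $\Psi_0:P\to\mathbb R^2$ conjugating $\langle h,t\rangle$ to the group of integer translations. It takes $h,t$ to a basis of $\mathbb Z^2$, so after composing with an element of $GL(2,\mathbb Z)$ we get $\Psi$ with $\Psi h\Psi^{-1}=h_0$ and $\Psi t\Psi^{-1}=g_0$.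

**Step 5. The remaining generator.** This step shows that $u$ becomes a lift of the right type. Let $\tilde f=\Psi u\Psi^{-1}$. It commutes with $h_0$, and $[u,t]=h^d$ gives $\tilde fg_0=h_0^dg_0\tilde f$. So $\tilde f(p+(1,0))=\tilde f(p)+(1,0)$ and $\tilde f(p+(0,1))=\tilde f(p)+(d,1)$, that is,
$$\tilde f(p+w)=\tilde f(p)+\begin{pmatrix}1&d\\0&1\end{pmatrix}w,\qquad w\in\mathbb Z^2 .$$
Consequently $\tilde f^{-1}(p+w)=\tilde f^{-1}(p)+\begin{pmatrix}1&-d\\0&1\end{pmatrix}w$, and $\tilde f$ descends to a homeomorphism of $\mathbb T^2$. For each $r\in[0,1]$ the map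
$$p\mapsto(1-r)\tilde f(p)+r\begin{pmatrix}1&d\\0&1\end{pmatrix}p$$
has the same equivariance, so this homotopy descends to $\mathbb T^2$ and joins the homeomorphism to the linear map.

Hence $\Psi\langle f,g,h\rangle\Psi^{-1}=\langle\tilde f,g_0,h_0\rangle$, which is Theorem 2(a). For $d=1$ we have $\Psi\phi(H)\Psi^{-1}=\langle\tilde f,g_0\rangle$, which is Theorem 1. $\blacksquare$

## 11. Which elements become $g_0$: proof of Theorem 2(b)

That all elements preserve the ends is Section 9, compactness of $\mathcal N$ is in Section 1, and $0\notin\mathrm{conv}\,\mathcal N$ is Lemma 3.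

**Step 1. $\mathcal N\ne\emptyset$.** If $\mathcal N=\emptyset$, then for any $T\ne0$ both $T$ and $-T$ satisfy (7), and Step 1 of Lemma 5 applies to both. So for some $n$ we have $T^n(D\cup K)\subset D$ and $T^{-n}(D\cup K)\subset D$. Then $D\cup K=T^nT^{-n}(D\cup K)\subset T^nD\subset D$, a contradiction.

**Step 2. Sufficiency.** If $\langle\cdot,T\rangle$ has constant strict sign on $\mathcal N$, then $T\ne0$ since $\mathcal N\neq\emptyset$, and Lemma 5 applied to $T$ or $-T$ shows that $\langle T\rangle$ is infinite cyclic and acts freely and properly discontinuously.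

**Step 3. Necessity: points go to ends.** From here to Step 5 let $\langle T\rangle$ be infinite cyclic and act freely and properly discontinuously. This step shows that all points go to one common end under $T^{-n}$, and to one common end under $T^n$. Let $A_M=\{|y|\le M\}$. For each $M$ and all $n$ with $|n|$ large, $T^nA_M$ is connected and disjoint from $A_M$, so it lies in $\{y<-M\}$ or in $\{y>M\}$. Since $T^{\pm1}$ fix the ends, for all large $M$ no point of $\{y<-M\}$ is mapped by $T$ or $T^{-1}$ into $\{y>M\}$, or vice versa. So for such $M$ the side on which $T^{-n}A_M$ lies is eventually constant as $n\to\infty$, and so is the side of $T^nA_M$. The $A_M$ are nested, so the side does not depend on $M$, and they exhaust $A$. Hence there is one end $E_-$ with $T^{-n}x\to E_-$ for all $x\in A$, and one end $E_+$ with $T^nx\to E_+$ for all $x\in A$. Moreover, with $c=\{y=0\}\subset A_M$: if $E_+=N$, then $T^nc\subset\{y>0\}$ for all large $n$, and if $E_-=N$, then $T^{-n}c\subset\{y>0\}$ for all large $n$.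

**Step 4. Not both ends are $N$.** Suppose $E_+=E_-=N$ and take $n$ with both $T^nc$ and $T^{-n}c$ in $\{y>0\}$. The connected set $\{y\le0\}$ is disjoint from $T^{\pm n}c$ and contains a neighborhood of $S$, so it lies in the component $T^{\pm n}\{y<0\}$ of $A\setminus T^{\pm n}c$, as $T^{\pm n}$ fixes the ends. Taking complements, $T^{\pm n}\{y\ge0\}\subset\{y>0\}$. Then
$$\{y\ge0\}=T^nT^{-n}\{y\ge0\}\subset T^n\{y>0\}\subset\{y>0\},$$
a contradiction.

**Step 5. Necessity, conclusion.** So at least one of $E_\pm$ is $S$, and after replacing $T$ by $-T$ if necessary, $T^{-n}x\to S$ for every $x\in A$. By (2), $\langle\nu,T\rangle>0$ for all $\nu\in\mathcal N$. Hence the original $T$ has constant strict sign on $\mathcal N$.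

**Step 6. The elements usable as $t$.** This step translates the criterion into the statement on $g_0$. The set
$$\{z\in\mathbb R^2:\langle\nu,z\rangle>0\ \text{ for all }\nu\in\mathcal N\}$$
is a convex cone, open by compactness of $\mathcal N$, and nonempty by Lemma 3, as seen before (7). Let $T_0=(a',b')$ be a primitive lattice point in this cone or in its negative. By Step 2, $\langle T_0\rangle$ is infinite cyclic and acts freely and properly discontinuously. Steps 2–5 of Section 10 then apply to any $t=f^{a'}g^{b'}h^l$ over $T_0$: since $h$ is central, $[u,t]=h^d$ and $\langle u,t,h\rangle=\langle f,g,h\rangle$ are unaffected by the factor $h^l$. So $t$ can be conjugated to $g_0$ in (a).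

Conversely, suppose that a conjugation as in (a) takes $t\in\langle f,g,h\rangle$ to $g_0$ and $h$ to $h_0$, with $\langle u,t,h\rangle=\langle f,g,h\rangle$ for some $u$. Then the images of $u,t$ generate $\langle f,g,h\rangle/\langle h\rangle\cong\mathbb Z^2$, so $t$ lies over a primitive lattice point. This point generates an infinite cyclic group acting freely and properly discontinuously on $A$, because $g_0$ does so on $\mathbb R^2/\langle h_0\rangle$. By Step 5 it has constant strict sign on $\mathcal N$, that is, it lies in the cone or in its negative. $\blacksquare$
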